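\title{Separating nonnegative ternary sextics and quaternary quartics from sums of squares by real points}

\begin{abstract}
By a theorem of Blekherman, a nonnegative ternary sextic or quaternary quartic $p$ that is not a sum of squares is separated from the cone of sums of squares by an extreme ray $f\mapsto\sum a_if(v_i)$ of the dual cone, where the $v_i$ are the nine intersection points of two real cubics, or the eight intersection points of three real quadrics, and at most one pair of them is not real. We prove the conjecture that all points can be chosen real. The kernel of such a ray defines a map $\varphi$ from projective space to itself, and the representations of the ray by points are the reduced fibers of $\varphi$. Positivity makes every real fiber real up to one defect, and if no fiber were totally real, a small perturbation of $\varphi$ would be a covering of $\mathbb{RP}^2$ with seven sheets or of $\mathbb{RP}^3$ with six. We also show that for quartics the given ray itself has a representation by real points, while for sextics an icosahedral example shows that the ray may have to be changed.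
\end{abstract}

\section{The problem and the results}

Let $H_{n,k}$ be the real vector space of homogeneous polynomials (forms) of degree $k$ in $n$ variables. In $H_{n,2d}$ consider the cone of nonnegative forms and the cone of sums of squares,
\[
P_{n,2d}=\{f: f(x)\ge 0 \text{ for all } x\in\mathbb{R}^n\},\qquad
\Sigma_{n,2d}=\Big\{\sum_i f_i^2:\ f_i\in H_{n,d}\Big\}\subseteq P_{n,2d},
\]
and the dual cone $\Sigma_{n,2d}^*$ of all linear functionals $\ell:H_{n,2d}\to\mathbb{R}$ with $\ell\ge0$ on $\Sigma_{n,2d}$. A functional $\ell\in\Sigma^*_{n,2d}$ with $\ell(p)<0$ certifies that $p$ is not a sum of squares. A nonzero $\ell\in\Sigma_{n,2d}^*$ \emph{spans an extreme ray} if $\ell=\ell_1+\ell_2$ with $\ell_1,\ell_2\in\Sigma_{n,2d}^*$ forces $\ell_1$ and $\ell_2$ to be multiples of $\ell$; these are the inequalities for sums of squares that are not sums of two other such inequalities.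

The simplest elements of $\Sigma^*_{n,2d}$ are the evaluations $\mathrm{ev}_v(f)=f(v)$ at real points $v$. They are nonnegative on all of $P_{n,2d}$, so neither they nor their nonnegative combinations detect a nonnegative form that is not a sum of squares. A combination $\sum a_i\,\mathrm{ev}_{v_i}$ can do so only if some coefficient is negative or some point is not real, and a coefficient can be negative only if the values $h(v_i)$ of forms $h$ of degree $d$ satisfy a linear relation. Such relations hold on complete intersections.

Throughout the paper
\[
(n,d)\in\{(3,3),(4,2)\},\qquad N=d^{\,n-1}\in\{9,8\},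
\]
and we write $H_k=H_{n,k}$, $P=P_{n,2d}$, $\Sigma=\Sigma_{n,2d}$. In both cases
\begin{equation}\label{eq:num}
\dim H_d=10,\qquad n(d-1)=2d .
\end{equation}
Points of projective space are represented by vectors, real points by real vectors. Rescaling $v$ rescales $\mathrm{ev}_v$, and the factor is absorbed in the coefficient. Forms $q_1,\dots,q_{n-1}$ \emph{meet transversally} if their gradients are linearly independent at each common zero in $\mathbb{P}^{n-1}(\mathbb{C})$. We use the following theorem of G.~Blekherman in the form quoted in \cite{IdW}.

\begin{theorem}[Blekherman]\label{thm:B}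
Let $p\in P\setminus\Sigma$. There are real forms $q_1,\dots,q_{n-1}\in H_d$ (two cubics without common factor if $n=3$, three quadrics if $n=4$) meeting transversally in $N$ points $v_1,\dots,v_N$, of which at most one pair is complex conjugate and the rest are real, and a functional $\ell=\sum_{i=1}^N a_i\,\mathrm{ev}_{v_i}$, real-valued on $H_{2d}$, that spans an extreme ray of $\Sigma^*$ and satisfies $\ell(p)<0$.
\end{theorem}

A functional $\ell$ as in Theorem~\ref{thm:B} is a \emph{separating extreme ray} for $p$. If all $v_i$ are real, the certificate is an inequality between values of a form at real points; as we shall see, exactly one coefficient is then negative, so the inequality bounds one value of a sum of squares by the others. The following conjecture is posed in \cite{IdW}.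

\medskip
\noindent\textbf{Conjecture.} \emph{For every $p\in P_{3,6}\setminus\Sigma_{3,6}$ there is a separating extreme ray with $v_1,\dots,v_9\in\mathbb{R}^3$, and for every $p\in P_{4,4}\setminus\Sigma_{4,4}$ there is one with $v_1,\dots,v_8\in\mathbb{R}^4$.}
\medskip

\begin{theorem}\label{thm:main}
The conjecture holds: for $p\in P_{3,6}\setminus\Sigma_{3,6}$ (resp.\ $p\in P_{4,4}\setminus\Sigma_{4,4}$) there is a separating extreme ray $\ell=\sum a_i\,\mathrm{ev}_{v_i}$ with $v_1,\dots,v_N$ all real and equal to the transversal intersection of two real cubics without common factor (resp.\ of three real quadrics).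
\end{theorem}

The points $v_i$ are not determined by the ray, and the proof begins by finding all of its representations. For a linear functional $\ell$ on $H_{2d}$ let $Q_\ell(f,g)=\ell(fg)$, a symmetric bilinear form on $H_d$; then $\ell\in\Sigma^*$ if and only if $Q_\ell$ is positive semidefinite (psd). Let $\mathcal{W}$ be the set of $n$-dimensional subspaces $W\subset H_d$ whose elements have no common zero in $\mathbb{C}^n\setminus 0$. For $W\in\mathcal{W}$ there is, up to scale, exactly one functional $\ell_W\ne0$ that vanishes on $WH_d$, the span of the products $qh$ with $q\in W$, $h\in H_d$ (Lemma~\ref{lem:gor}). Let $\mathcal{W}_+$ be the set of $W\in\mathcal{W}$ for which $\ell_W$ or $-\ell_W$ lies in $\Sigma^*$; for such $W$ we always choose the sign with $\ell_W\in\Sigma^*$. A basis $q=(q_1,\dots,q_n)$ of $W$ defines the map, the matrix and the form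
\[
\varphi=(q_1:\dots:q_n):\mathbb{P}^{n-1}\to\mathbb{P}^{n-1},\qquad \operatorname{Jac}(x)=\Big(\frac{\partial q_i}{\partial x_j}(x)\Big),\qquad J_W=\det\operatorname{Jac}.
\]
The form $J_W$ has degree $n(d-1)=2d$, and a change of basis multiplies it by a nonzero constant. A hyperplane $V\subset W$ is \emph{totally real} if its common zeros in $\mathbb{P}^{n-1}(\mathbb{C})$ are $N$ distinct points, all real.

A separating extreme ray with a conjugate pair of points is $\ell_W$ for its kernel $W=\ker Q_\ell\in\mathcal{W}_+$ (Lemma~\ref{lem:kernel}), and every hyperplane of $W$ with $N$ distinct zeros gives a representation of $\ell_W$ by these zeros. The hyperplanes form an $\mathbb{RP}^{n-1}$, and their zero sets are the fibers of $\varphi$ over real points. With so many representations at hand, one would guess that every ray has a real one. On the other hand a conjugate pair stays nonreal under small deformations, so no local argument can produce one. The next theorem, which is not needed for Theorem~\ref{thm:main}, shows that the guess is right for quartics and, for exceptional rays, wrong for sextics.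

\begin{theorem}\label{thm:second}
\leavevmode
\begin{itemize}
\item[(a)] $\mathcal{W}_+$ is open in the Grassmannian, and the $W\in\mathcal{W}_+$ that have a totally real hyperplane form an open dense subset of $\mathcal{W}_+$.
\item[(b)] $W\in\mathcal{W}_+$ has a totally real hyperplane if and only if $J_W$ takes both signs on $\mathbb{R}^n$.
\item[(c)] For quaternary quartics, every $W\in\mathcal{W}_+$ has a totally real hyperplane. Hence every separating extreme ray as in Theorem~\ref{thm:B} can itself be rewritten with eight real points.
\item[(d)] For ternary sextics this stronger form fails. If $W\in\mathcal{W}_+$ has no totally real hyperplane, then $J_W$ is semidefinite and there are exactly six real points where $d\varphi=0$. Such $W$ exist: with $\tau=\frac{1+\sqrt5}{2}$, the cubics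
\[
q_1=x\big(x^2-3\tau y^2+\tfrac3\tau z^2\big),\quad q_2=y\big(y^2-3\tau z^2+\tfrac3\tau x^2\big),\quad q_3=z\big(z^2-3\tau x^2+\tfrac3\tau y^2\big)
\]
span such a $W$. For small $\varepsilon>0$ the ray $\ell_W$ separates
\[
p=q_1^2+q_2^2+q_3^2-\varepsilon(x^2+y^2+z^2)^3\in P_{3,6}\setminus\Sigma_{3,6},
\]
but $\ell_W$ has no representation by nine real points forming the transversal intersection of two real cubics.
\end{itemize}
\end{theorem}

So in the proof of Theorem~\ref{thm:main} a given separating ray may have to be changed; an arbitrarily small change will suffice.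

Section~\ref{sec:examples} shows the two ingredients of the proof in examples. Sections~\ref{sec:ci} and~\ref{sec:rays} pass from rays to the spaces $W$. Section~\ref{sec:fibers} classifies the fibers of $\varphi$ over real points by means of a quadratic form of signature $(N-1,1)$, and Section~\ref{sec:cover} turns the classification into a covering and proves Theorems~\ref{thm:main} and~\ref{thm:second}(a). The remaining sections study the points where $d\varphi$ drops rank by two, which the perturbation avoids, and prove the rest of Theorem~\ref{thm:second}.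

\section{Two examples}\label{sec:examples}

\subsection*{A ray on the vertices of a cube}
Let $(n,d)=(4,2)$ with variables $x,y,z,w$. The quadrics $q_1=x^2-w^2$, $q_2=y^2-w^2$, $q_3=z^2-w^2$ vanish exactly at the eight points $v=(\pm1,\pm1,\pm1,1)$. Put $u(v)=xyz$. On these points a quadric $h$ is a linear combination of $1,x,y,z,xy,xz,yz$, and each of these functions times $xyz$ sums to zero over the cube. Hence
\[
\sum_v u(v)h(v)=0\qquad\text{for all } h\in H_2 .
\]
With $v_0=(1,1,1,1)$, the Cauchy--Schwarz inequality gives $h(v_0)^2\le7\sum_{v\ne v_0}h(v)^2$, so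
\[
\ell=7\sum_{v\ne v_0}\mathrm{ev}_v-\mathrm{ev}_{v_0}\in\Sigma_{4,4}^* .
\]
The kernel of $Q_\ell$ contains $q_1,q_2,q_3$ and also $q_4=w^2+w(x+y+z)+xy+xz+yz$. Indeed $q_4=(1+x)(1+y)(1+z)-xyz$ for $w=1$, so $q_4(v_0)=7$ and $q_4(v)=-u(v)$ for $v\neq v_0$, which gives $\ell(q_4h)=-7\sum_vu(v)h(v)=0$. Since $q_4$ vanishes at none of the eight points, $W=\langle q_1,\dots,q_4\rangle$ lies in $\mathcal{W}$; thus $\ell=\ell_W$, $W\in\mathcal{W}_+$, and $\langle q_1,q_2,q_3\rangle$ is a totally real hyperplane. The form $\sum q_i^2$ is positive on $\mathbb{R}^4\setminus0$ and $\ell(\sum q_i^2)=0$, while $\ell\big((x^2+y^2+z^2+w^2)^2\big)=16\cdot48>0$. So $\ell$ is negative on $\sum q_i^2-\varepsilon(x^2+y^2+z^2+w^2)^2$, a nonnegative form for small $\varepsilon>0$, and $\ell$ spans an extreme ray by Lemma~\ref{lem:open} below.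

The structure to retain is this. On the space $\mathbb{R}^8$ of all functions $b$ on the eight points, $\ell$ defines the quadratic form $7\sum_{v\neq v_0}b_v^2-b_{v_0}^2$ of signature $(7,1)$. It is psd on the hyperplane of value vectors of quadrics, and there its kernel is spanned by the values of $q_4$. The same picture holds on every fiber of $\varphi$ over a real point, reduced or not.

\subsection*{A model in one variable}
Fix $s\in\mathbb{R}$ and let $g(t)=t^3+st$, a map with fibers of $N=3$ points. For real $y$ let $B_y=\mathbb{R}[t]/(g-y)$ be the algebra of functions on the fiber over $y$, let $\lambda(b)$ be the coefficient of $t^2$ in the representative of $b$ of degree at most $2$, and let $D(b,c)=\lambda(bc)$. From $t^3=y-st$ and $t^4=yt-st^2$, the Gram matrix of $D$ in the basis $1,t,t^2$ is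
\[
\begin{pmatrix}0&0&1\\0&1&0\\1&0&-s\end{pmatrix},
\]
of signature $(2,1)=(N-1,1)$ for all $s$ and $y$. If the roots $t_i$ of $g-y$ are distinct, Lagrange interpolation gives $\lambda=\sum_i g'(t_i)^{-1}\mathrm{ev}_{t_i}$. The one negative direction of $D$ is carried by the real root with $g'<0$ when there are three real roots, by the conjugate pair when there is one, and by the multiple root otherwise.

For $s<0$ there are double roots, over the two critical values. On one side of such a value the double root splits into two real roots, and the fiber is totally real. For $s\ge0$ no fiber is totally real. Then no real fiber has a double root; the only multiple root, the triple root for $s=y=0$, does not prevent $g$ from being monotone; and $g:\mathbb{R}\to\mathbb{R}$ is a covering with $N-2=1$ sheet.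

For a cubic the list of fibers needs no proof. For $N=9$ or $8$ the signature $(N-1,1)$ will force the same list, with additional simple real points, as long as $d\varphi$ drops rank by at most one. The same dichotomy follows: either some fiber is totally real, or the real map is a covering with $N-2$ sheets. One sheet is possible on the line; seven sheets over $\mathbb{RP}^2$ or six over $\mathbb{RP}^3$ are not.

\section{Complete intersections of forms of degree $d$}\label{sec:ci}

We need the algebra of functions on a fiber of $\varphi$, with multiplicities, and its relation to $H_d$ and $H_{2d}$. The identity $n(d-1)=2d$ enters each of the three lemmas of this section. We use the following textbook facts. Forms $g_1,\dots,g_r$ of degree $d$ whose common zero set in $\mathbb{C}^n$ has dimension $n-r$ are a regular sequence in $\mathbb{R}[x]=\mathbb{R}[x_1,\dots,x_n]$. The quotient has Hilbert series $(1-t^d)^r/(1-t)^n$, and it is Cohen--Macaulay, so an element is a zero divisor only if it vanishes on a component of the zero set. If $r=n$, the quotient $R$ is finite-dimensional and Gorenstein: its top nonzero graded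 piece $R_s$ is one-dimensional, and multiplication $R_k\times R_{s-k}\to R_s$ is a perfect pairing.

\begin{lemma}\label{lem:B}
Let $V\subset H_d$ be a subspace of dimension $n-1$ whose set $X$ of common zeros in $\mathbb{P}^{n-1}(\mathbb{C})$ is finite. Let $S=\mathbb{R}[x]/(V)$, let $\xi$ be a real linear form vanishing at no point of $X$, and let $B$ be the degree-zero part of $S[1/\xi]$. Then $\dim B=N$; the map $f\mapsto f/\xi^{2d}$ induces an isomorphism $H_{2d}/VH_d\to B$; and $h\mapsto h/\xi^d$ induces an isomorphism of $H_d/V$ onto a hyperplane $U\subset B$. If $X$ consists of $N$ distinct points, the $N$ evaluations are linearly independent on $H_{2d}\otimes\mathbb{C}$ and span the annihilator of $VH_d$.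
\end{lemma}

\begin{proof}
The Hilbert series of $S$ is $(1+t+\dots+t^{d-1})^{n-1}/(1-t)$, so $\dim S_k$ is the sum of the coefficients of the numerator up to degree $k$. The numerator is monic of degree $(n-1)(d-1)=d+1$ by \eqref{eq:num}, and its coefficients sum to $N$. Hence $\dim S_d=N-1$ and $\dim S_k=N$ for $k\ge d+1$. Since $\xi$ is not a zero divisor on $S$, the maps $S_k\to B$, $f\mapsto f/\xi^k$, are injective. Their images increase with $k$ and exhaust $B$, so $\dim B=N$, $S_{2d}=H_{2d}/VH_d$ maps onto $B$, and $S_d=H_d/V$ maps onto a hyperplane. The maximal ideals of $B\otimes\mathbb{C}$ are the points of $X$. If there are $N$ of them, the Chinese remainder theorem and $\dim B=N$ show that evaluation is an isomorphism $B\otimes\mathbb{C}\to\mathbb{C}^N$, and the last claim follows.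
\end{proof}

In coordinates with $\xi=x_n$, $B$ is the quotient of $\mathbb{R}[x_1,\dots,x_{n-1}]$ by the polynomials $g(x_1,\dots,x_{n-1},1)$, $g\in V$. Like every finite-dimensional commutative $\mathbb{R}$-algebra, $B$ is a product of local algebras. A factor with residue field $\mathbb{R}$ belongs to a real point of $X$, and a factor with residue field $\mathbb{C}$ to a conjugate pair. For a real point with local factor $(A,\mathfrak{m})$, the \emph{multiplicity} is $m=\dim A$ and the \emph{embedding dimension} is $\dim\mathfrak{m}/\mathfrak{m}^2$. Being finite-dimensional, $A$ is complete, so it is also the quotient of the ring of power series at the point, in any real-analytic coordinates, by the equations from $V$. A point is \emph{reduced} if its local factor is a field, which means that the gradients of a basis of $V$ are independent there. Since $\dim B=N$, the set $X$ has $N$ distinct points if and only if all points are reduced, that is, if and only if a basis of $V$ meets transversally.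

\begin{lemma}\label{lem:gor}
Let $W\in\mathcal{W}$. Then $WH_d$ has codimension $1$ in $H_{2d}$. If $\ell_W\neq0$ vanishes on $WH_d$, then $\ker Q_{\ell_W}=W$, so $Q_{\ell_W}$ has rank $10-n$.
\end{lemma}

\begin{proof}
The quotient $R=\mathbb{R}[x]/(W)$ has Hilbert series $(1+\dots+t^{d-1})^n$, whose degree is $n(d-1)=2d$. So $R_{2d}=H_{2d}/WH_d$ is the one-dimensional top piece, and the pairing $R_d\times R_d\to R_{2d}$ on $R_d=H_d/W$ is perfect. Composed with $\ell_W:R_{2d}\cong\mathbb{R}$, it is the form induced by $Q_{\ell_W}$.
\end{proof}

When $X$ is reduced, the Euler--Jacobi formula gives the equation of the hyperplane $U$. It states that if polynomials $G_1,\dots,G_r$ in $r$ variables, of degrees $d_1,\dots,d_r$, have $d_1\cdots d_r$ distinct common zeros in $\mathbb{C}^r$, then the sum of $h/\det(\partial G_i/\partial x_j)$ over these zeros vanishes for every polynomial $h$ of degree at most $\sum d_i-r-1$; see \cite[Ch.~5]{GH}.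

\begin{lemma}\label{lem:EJ}
In Lemma~\ref{lem:B} let $X$ consist of $N$ distinct points. Choose real coordinates with $\xi=x_n$, represent the points by vectors $v_i$ with last coordinate $1$, and let $g_1,\dots,g_{n-1}$ be a basis of $V$. Put
\[
u_i=\Big(\det\frac{\partial(g_1,\dots,g_{n-1})}{\partial(x_1,\dots,x_{n-1})}(v_i)\Big)^{-1}\ne0 .
\]
Then $U$ is the set of $b\in B$ with $\sum_iu_i\,b(v_i)=0$. The number $u_i$ is real if $v_i$ is real, and $u_j=\bar u_i$ if $v_j=\bar v_i$.
\end{lemma}

\begin{proof}
Here $r=n-1$ and the degree bound is $(n-1)d-n=d$ by \eqref{eq:num}. So $\sum u_ih(v_i)=0$ for $h\in H_d$. The last statement holds because the $g_i$ are real. It shows that $b\mapsto\sum u_ib(v_i)$ is a nonzero real functional on $B$; its kernel is a hyperplane containing $U$.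
\end{proof}

For the cube, $u_i=(8xyz)^{-1}=xyz/8$, which is the relation found in Section~\ref{sec:examples}.

\section{Extreme rays and base-point-free spaces}\label{sec:rays}

The set $\mathcal{W}$ is open in the Grassmannian of $n$-dimensional subspaces of $H_d$: its complement is the projection of the compact set of pairs $(W,x)$, $x\in\mathbb{P}^{n-1}(\mathbb{C})$, with $W$ vanishing at $x$. The next lemma is what allows us to move a separating ray: all its defining properties survive a small change of $W$.

\begin{lemma}\label{lem:open}
The set $\mathcal{W}_+$ is open, and near any $W_0\in\mathcal{W}_+$ the functional $\ell_W\in\Sigma^*$ can be chosen to depend continuously on $W$. For $W\in\mathcal{W}_+$, $\ell_W$ spans an extreme ray of $\Sigma^*$.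
\end{lemma}

\begin{proof}
For $W$ near $W_0$ choose a basis $q_1,\dots,q_n$ of $W$ depending continuously on $W$, and let $\mu_W:H_d^n\to H_{2d}$, $(h_i)\mapsto\sum q_ih_i$, with image $WH_d$ of dimension $r=\dim H_{2d}-1$. Choose $\eta_1,\dots,\eta_r\in H_d^n$ whose images under $\mu_{W_0}$ are independent. Their images under $\mu_W$ stay independent for $W$ near $W_0$, so they form a basis of $WH_d$, and $\ell_W(f)=\pm\det(f,\mu_W\eta_1,\dots,\mu_W\eta_r)$ is a continuous choice; fix the sign so that $Q_{\ell_{W_0}}$ is psd. This form has $10-n$ positive eigenvalues. They stay positive near $W_0$, and the other eigenvalues vanish because the rank is $10-n$ by Lemma~\ref{lem:gor}. So $Q_{\ell_W}$ is psd near $W_0$.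

Let $\ell_W=\ell_1+\ell_2$ with $\ell_i\in\Sigma^*$. For $q\in W$ the nonnegative numbers $\ell_1(q^2)$, $\ell_2(q^2)$ sum to $0$, so both vanish, and an isotropic vector of a psd form lies in its kernel. Thus $\ell_i$ vanishes on $WH_d$ and is a multiple of $\ell_W$.
\end{proof}

Conversely, the rays of Theorem~\ref{thm:B} that we have to treat are of this kind. This is the only place where the nonnegativity of $p$ is used. It excludes functionals such as a real evaluation $\mathrm{ev}_{v_1}$, whose kernel has the common zero $v_1$.

\begin{lemma}\label{lem:kernel}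
Let $\ell$ be a separating extreme ray for $p\in P\setminus\Sigma$ with exactly one conjugate pair among the $v_i$. Then $W=\ker Q_\ell$ lies in $\mathcal{W}_+$, and $\ell$ is a positive multiple of $\ell_W$.
\end{lemma}

\begin{proof}
Let $V=\langle q_1,\dots,q_{n-1}\rangle$, normalize the points as in Lemma~\ref{lem:EJ}, and let $v_1,\dots,v_{N-2}$ be real and $v_N=\bar v_{N-1}$. For real $f$ we have $\ell(f)=\overline{\ell(f)}$, and the evaluations are independent, so $a_1,\dots,a_{N-2}$ are real and $a_N=\bar a$, where $a=a_{N-1}$. Evaluation identifies $B$ with $\mathbb{R}^{N-2}\times\mathbb{C}\ni(b_1,\dots,b_{N-2},\zeta)$. With $u=u_{N-1}$,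
\[
U=\Big\{\sum_{i\le N-2}u_ib_i+2\operatorname{Re}(u\zeta)=0\Big\},\qquad D(b,b)=\sum_{i\le N-2}a_ib_i^2+2\operatorname{Re}(a\zeta^2),
\]
and $Q_\ell$ is the pullback of $D|_U$ under $H_d\to H_d/V\cong U$. So $D|_U$ is psd.

\emph{We have $a\ne0$.} Suppose $a=0$. For $i\le N-2$ take $b_i=1$, the other real coordinates $0$, and $\zeta$ with $2\operatorname{Re}(u\zeta)=-u_i$, which is possible since $u\neq0$. This vector lies in $U$, so $a_i=D(b,b)\ge0$. Then $\ell(p)=\sum_{i\le N-2}a_ip(v_i)\ge0$, a contradiction.

\emph{We have $a_i>0$ for $i\le N-2$.} Suppose $a_i\le0$. Take $\zeta$ with $\operatorname{Re}(a\zeta^2)<0$, $b_i=-2\operatorname{Re}(u\zeta)/u_i$, and the other coordinates $0$. This vector lies in $U$ and has $D(b,b)<0$, a contradiction.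

So $D$ is nondegenerate on $B$, and the orthogonal complement $U^\perp$ is the line spanned by $e=(u_1/a_1,\dots,u_{N-2}/a_{N-2},u/a)$, because $D(b,e)$ is the equation of $U$. Now extremality enters. If $D|_U$ were positive definite, then $D\pm\varepsilon b_1^2$ would be positive definite on $U$ for small $\varepsilon>0$, so $\ell\pm\varepsilon\,\mathrm{ev}_{v_1}\in\Sigma^*$. As $\ell$ is the average of these two functionals, $\mathrm{ev}_{v_1}$ would be a multiple of $\ell$, which contradicts $a\neq0$ and the independence of the evaluations. Hence the kernel $U\cap U^\perp$ of $D|_U$ is nonzero, so it equals $\mathbb{R}e$, and $e$ is the image of some $q_n\in H_d$ with $q_n(v_i)=u_i/a_i\ne0$ for all $i$. Therefore $W=\ker Q_\ell=\langle q_1,\dots,q_n\rangle$ has dimension $n$ and no common zero. The nonzero functional $\ell\in\Sigma^*$ vanishes on $WH_d$, which proves both claims.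
\end{proof}

\section{The fibers over real points}\label{sec:fibers}

Fix $W\in\mathcal{W}_+$ with basis $q=(q_1,\dots,q_n)$. For $y\in\mathbb{RP}^{n-1}$ let
\[
V_y=\Big\{\sum c_iq_i:\ \sum c_iy_i=0\Big\}.
\]
The map $y\mapsto V_y$ is a bijection onto the hyperplanes of $W$, and $x$ is a common zero of $V_y$ exactly when $q(x)$ is proportional to $y$, that is, $\varphi(x)=y$. All fibers of $\varphi$, also over complex points, are finite: a fiber of positive dimension would meet the hypersurface defined by one more element of $W$, in a common zero of $W$. So Lemma~\ref{lem:B} applies to $V_y$. We call $B=B_y$ the algebra of the fiber $\varphi^{-1}(y)$ and take multiplicities in it. Since $\ell_W$ vanishes on $V_yH_d$, it induces a nonzero functional $\lambda$ on $B\cong H_{2d}/V_yH_d$. Put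
\[
D(b,c)=\lambda(bc).
\]
On the hyperplane $U\cong H_d/V_y$ this form is $Q_{\ell_W}$, so positivity of $\ell_W$ controls $D$ in all directions but one.

\begin{lemma}\label{lem:sig}
The form $D$ on $B_y$ is nondegenerate of signature $(N-1,1)$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:gor}, $D|_U$ is psd with one-dimensional kernel $W/V_y$, spanned by the image $e$ of some $g\in W\setminus V_y$. As $g$ vanishes at no point of the fiber, $e$ lies in no maximal ideal and is a unit of $B$. The radical $I=\{b:\lambda(bc)=0\text{ for all }c\}$ is an ideal. If $I\cap U\ne0$, then $I\cap U$ lies in the kernel $\mathbb{R}e$ of $D|_U$, so $e\in I$, $I=B$ and $\lambda=0$, a contradiction. If $I\cap U=0\ne I$, then $B=U\oplus I$ and $D(e,B)=D(e,U)+D(e,I)=0$, so $e\in I\cap U$, again a contradiction. Hence $I=0$. A negative definite subspace meets the hyperplane $U$ only in $0$, so the negative index is at most $1$. It is not $0$, because $e\neq0$ is isotropic.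
\end{proof}

A subspace is \emph{isotropic} if $D$ vanishes on it. For a nondegenerate form of negative index $1$ an isotropic subspace has dimension at most $1$, since it meets a positive definite hyperplane only in $0$. Nilpotent elements and nonreal points both produce isotropic vectors, and the signature leaves room for them in one local factor only.

\begin{lemma}\label{lem:tri}
For each $y\in\mathbb{RP}^{n-1}$ exactly one of the following holds.
\begin{itemize}
\item[(i)] The fiber consists of $N$ real reduced points. Then $D=\sum a_ib_i^2$ with exactly one $a_i<0$ and no $a_i=0$.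
\item[(ii)] The fiber consists of $N-2$ real reduced points and one reduced conjugate pair.
\item[(iii)] The fiber has exactly one nonreduced point. It is real, of some multiplicity $m\ge2$, and the other $N-m$ points are real and reduced.
\end{itemize}
In case {\rm(iii)} the restriction of $D$ to the nonreduced local factor is nondegenerate of negative index $1$, and if this factor has embedding dimension $1$, then $m\in\{2,3\}$.
\end{lemma}

\begin{proof}
Elements of different local factors $B_j$ of $B$ have product zero, so the factors are $D$-orthogonal and each $D|_{B_j}$ is nondegenerate. By Lemma~\ref{lem:sig} exactly one factor has negative index $1$, and the others are positive definite.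

Let $B_j$ have residue field $\mathbb{C}$. By Hensel's lemma the root $i$ of $T^2+1$ lifts to $B_j$, so $B_j$ is a $\mathbb{C}$-algebra, of dimension $k$ say. Since $D(ib,ic)=\lambda(-bc)=-D(b,c)$, the signature of $D|_{B_j}$ is $(k,k)$. Hence $k=1$, $B_j=\mathbb{C}$, and this is the factor of negative index $1$. Let $B_j$ have residue field $\mathbb{R}$, maximal ideal $\mathfrak{m}$ and dimension at least $2$. A nonzero element $\sigma$ of the last nonzero power of $\mathfrak{m}$ has $\sigma^2=0$, so $D|_{B_j}$ is not positive definite, and this is the factor of negative index $1$. Thus all positive definite factors are $\mathbb{R}$, and the exceptional factor is $\mathbb{R}$, $\mathbb{C}$, or nonreduced with residue field $\mathbb{R}$. These are the three cases.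

A factor with residue field $\mathbb{R}$ and embedding dimension $1$ is $\mathbb{R}[t]/(t^m)$. The ideal $(t^{\lceil m/2\rceil})$ has square zero and dimension $\lfloor m/2\rfloor$. It is isotropic, so $\lfloor m/2\rfloor\le1$.
\end{proof}

Case (i) says that $V_y$ is totally real. To decide which points have embedding dimension $1$ we relate it to the matrix $\operatorname{Jac}$. Let $x$ be a real point and $y=\varphi(x)$, so that $V_y=\{g\in W:g(x)=0\}$. The differential $d\varphi_x$ is the map $\mathbb{R}^n/\mathbb{R}x\to\mathbb{R}^n/\mathbb{R}q(x)$ induced by $\operatorname{Jac}(x)$, and its kernel is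
\begin{equation}\label{eq:K}
K_x=\{v:\operatorname{Jac}(x)v\in\mathbb{R}q(x)\}/\mathbb{R}x=\{v: dg_x(v)=0\text{ for all }g\in V_y\}/\mathbb{R}x .
\end{equation}
The second description shows that $K_x$ is the Zariski tangent space of the fiber, the dual of $\mathfrak{m}/\mathfrak{m}^2$. By Euler's identity $\operatorname{Jac}(x)x=d\,q(x)\neq0$. So $x\notin\ker\operatorname{Jac}(x)$, and if $\operatorname{Jac}(x)v=c\,q(x)$, then $v-\frac cdx\in\ker\operatorname{Jac}(x)$. Hence $\ker\operatorname{Jac}(x)\to K_x$ is an isomorphism. The \emph{corank} of $\varphi$ at $x$ is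
\[
\dim\ker\operatorname{Jac}(x)=\dim\ker d\varphi_x=\text{embedding dimension of the fiber at }x .
\]
The first equality holds at complex points as well. Let $L\subset\mathbb{RP}^{n-1}$ be the set of real points of corank at least $2$.

\section{The covering and the proof of Theorem~\ref{thm:main}}\label{sec:cover}

Let $\varphi_{\mathbb{R}}:\mathbb{RP}^{n-1}\to\mathbb{RP}^{n-1}$ be the map on real points. Near a point of corank $1$, $\varphi_{\mathbb{R}}$ is a family of functions of one variable, and the model of Section~\ref{sec:examples} applies. The difficulty is that $d\varphi$ may well be singular at real points, so the inverse function theorem does not give local injectivity; monotonicity does.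

\begin{lemma}\label{lem:local}
Suppose $W\in\mathcal{W}_+$ has no totally real hyperplane. Then:
\begin{itemize}
\item[(1)] a real point of corank $1$ has multiplicity $3$ in its fiber;
\item[(2)] $\varphi_{\mathbb{R}}$ is a local homeomorphism at every real point $x_0\notin L$, and $J_W\ge0$ near $x_0$ or $J_W\le0$ near $x_0$;
\item[(3)] the fiber over every $y\in\mathbb{RP}^{n-1}\setminus\varphi(L)$ has exactly $N-2$ real points.
\end{itemize}
\end{lemma}

The sign of $J_W$ at a point of $\mathbb{RP}^{n-1}$ is well defined because $J_W$ has even degree.

\begin{proof}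
At a point of corank $0$, (2) follows from the inverse function theorem and $J_W(x_0)\ne0$. Let $x_0$ have corank $1$. Choose affine coordinates centered at $\varphi(x_0)$ such that the first $n-2$ components $s=(s_1,\dots,s_{n-2})$ of $\varphi$ have independent differentials at $x_0$, and complete them by a function $t$ to real-analytic coordinates $(s,t)$ centered at $x_0$. On a box, the product of a ball and an interval,
\[
\varphi(s,t)=(s,g(s,t)),\qquad g(0,0)=0 .
\]
Every point $(s',t')$ of the box has corank at most $1$. The local factor of its fiber is the ring of power series at $(s',t')$ modulo $s-s'$ and $g-g(s',t')$, so its multiplicity is the order of vanishing of $t\mapsto g(s',t)-g(s',t')$ at $t'$.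

(1) By Lemma~\ref{lem:tri}, $m\in\{2,3\}$. Suppose $m=2$, so $g(0,t)=\kappa t^2+O(t^3)$ with $\kappa\neq0$. The fiber through $x_0$ is of type (iii) and contains $N-2$ further real reduced points. At each of them $d\varphi$ is invertible, so they have disjoint neighborhoods, disjoint from a smaller box, each of which contains a real preimage of every real point near $\varphi(x_0)$. Take $\delta>0$ small with $\kappa g(0,\pm\delta)>0$. For small $\varepsilon\ne0$ of the sign of $\kappa$, the intermediate value theorem gives solutions of $g(0,t)=\varepsilon$ in $(-\delta,0)$ and in $(0,\delta)$. So $(0,\varepsilon)$ has $N$ distinct real preimages, and its hyperplane is totally real, a contradiction.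

(2) By (1), applied at every point of the box, $g(s',t)-g(s',t')$ vanishes at $t'$ to order $1$ or $3$. So $g(s',\cdot)$ has no local extremum. It is therefore injective, hence strictly monotone, and $\varphi$ is injective on the box. By invariance of domain (a continuous injective map between manifolds of the same dimension is open), $\varphi_{\mathbb{R}}$ is a local homeomorphism at $x_0$. For fixed $t'<t''$ the function $s\mapsto g(s,t'')-g(s,t')$ is continuous and nowhere zero on the ball, so the direction of monotonicity does not depend on $s$, and $\partial_tg\ge0$ on the box or $\partial_tg\le0$ on the box.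

It remains to compare $\partial_tg$ with $J_W$. Let $x(s,t)$ and $y(s,r)$ be smooth lifts to $\mathbb{R}^n\setminus0$ of the two charts, so that $q(x(s,t))=\rho(s,t)\,y(s,g(s,t))$ with $\rho$ nowhere zero. The matrix $\operatorname{Jac}(x)$ sends $x$ to $d\rho\, y$; modulo $y$, it sends $\partial_{s_j}x$ to $\rho(\partial_{s_j}y+\partial_{s_j}g\,\partial_ry)$ and $\partial_tx$ to $\rho\,\partial_tg\,\partial_ry$. Taking determinants,
\[
J_W(x)\,\det[x,\partial_sx,\partial_tx]=d\,\rho^n\,\partial_tg\,\det[y,\partial_sy,\partial_ry].
\]
The two determinants and $\rho$ vanish nowhere, so $J_W$ is $\partial_tg$ times a function of constant sign.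

(3) Type (i) of Lemma~\ref{lem:tri} is excluded, and type (ii) has $N-2$ real points. In type (iii) the nonreduced point is real and not in $L$, so it has corank $1$ and multiplicity $3$, and there are $1+(N-3)$ real points.
\end{proof}

Recall that a proper local homeomorphism onto a connected manifold is a covering with finitely many sheets, and that the number of sheets of a covering with connected total space is the index of a subgroup of the fundamental group of the base.

\begin{proposition}\label{prop:cover}
Suppose $W\in\mathcal{W}_+$ has no totally real hyperplane and $L$ is finite. Let $F=\varphi(L)$ and $M=\mathbb{RP}^{n-1}\setminus\varphi_{\mathbb{R}}^{-1}(F)$. Then $M$ is connected and $\varphi_{\mathbb{R}}:M\to\mathbb{RP}^{n-1}\setminus F$ is a covering with $N-2$ sheets.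
\end{proposition}

\begin{proof}
The set $\varphi_{\mathbb{R}}^{-1}(F)$ is finite, and removing finitely many points from a connected manifold of dimension at least $2$ leaves it connected. The preimage of a compact subset of $\mathbb{RP}^{n-1}\setminus F$ is closed in $\mathbb{RP}^{n-1}$, hence compact, so the map is proper. By Lemma~\ref{lem:local} it is a local homeomorphism with fibers of $N-2$ points.
\end{proof}

\begin{corollary}\label{cor:empty}
If $W\in\mathcal{W}_+$ and $L=\emptyset$, then $W$ has a totally real hyperplane.
\end{corollary}

\begin{proof}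
Otherwise $\varphi_{\mathbb{R}}$ is a connected covering of $\mathbb{RP}^{n-1}$ with $N-2\in\{7,6\}$ sheets. But $\pi_1(\mathbb{RP}^{n-1})$ has order $2$ for $n\ge3$, so there are at most two sheets.
\end{proof}

The condition $L=\emptyset$ holds for most $W$: corank $2$ imposes four conditions, and the point $x$ has only $n-1\le3$ degrees of freedom.

\begin{lemma}\label{lem:generic}
The $q\in H_d^n$ for which $\operatorname{Jac}(x)$ has rank at least $n-1$ for all real $x\ne0$ are dense in $H_d^n$.
\end{lemma}

\begin{proof}
For fixed $x\ne0$ the linear map $q\mapsto\operatorname{Jac}(x)$ to $n\times n$ matrices is surjective. Indeed, a linear change of coordinates multiplies $\operatorname{Jac}$ on the right by an invertible matrix, so we may take $x=e_1$, where the gradients of $x_1^d$ and $x_1^{d-1}x_j$ are $d\,e_1$ and $e_j$. The real matrices of rank $r$ form a manifold of dimension $r(2n-r)$, so those of rank at most $n-2$ form a semialgebraic set of dimension $n^2-4$. Hence the semialgebraic set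
\[
\{(q,x)\in H_d^n\times S^{n-1}:\operatorname{rank}\operatorname{Jac}(x)\le n-2\}
\]
has fibers of dimension $\dim H_d^n-4$ over $S^{n-1}$, and its dimension is at most $\dim H_d^n-4+(n-1)<\dim H_d^n$. Its projection to $H_d^n$ is semialgebraic and of no larger dimension, so it has empty interior.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $p\in P\setminus\Sigma$ and let $\ell$ be as in Theorem~\ref{thm:B}. If all $v_i$ are real, there is nothing to prove. Otherwise Lemma~\ref{lem:kernel} gives $W_0\in\mathcal{W}_+$ with $\ell_{W_0}(p)<0$. By Lemma~\ref{lem:open}, every $W$ in a neighborhood of $W_0$ lies in $\mathcal{W}_+$, $\ell_W$ spans an extreme ray of $\Sigma^*$, and $\ell_W(p)<0$ by continuity. By Lemma~\ref{lem:generic}, a basis of $W_0$ can be perturbed to a basis of a space $W$ in this neighborhood with $L=\emptyset$. By Corollary~\ref{cor:empty}, $W$ has a totally real hyperplane $V=\langle q_1',\dots,q_{n-1}'\rangle$. These real forms of degree $d$ meet transversally in $N$ real points $v_1,\dots,v_N$; for $n=3$ they have no common factor, since their zero set is finite. As $\ell_W$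 vanishes on $VH_d$, Lemma~\ref{lem:B} gives $\ell_W=\sum a_i\,\mathrm{ev}_{v_i}$. The $a_i$ are real because $\ell_W$ and the $v_i$ are real and the evaluations are independent.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:second}(a)]
Openness of $\mathcal{W}_+$ is part of Lemma~\ref{lem:open}, and density follows from Lemma~\ref{lem:generic} and Corollary~\ref{cor:empty}. Let $\langle q_1,\dots,q_{n-1}\rangle\subset W$ be totally real. A nearby $W'\in\mathcal{W}_+$ contains nearby forms $q_1',\dots,q_{n-1}'$. By the implicit function theorem they have $N$ distinct real common zeros, and by Lemma~\ref{lem:B} no others.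
\end{proof}

\section{Points of corank two and quaternary quartics}\label{sec:corank}

To treat a given $W$ without perturbing it we must understand $L$. The signature determines the fiber at a point of $L$ completely.

\begin{lemma}\label{lem:corank}
Let $W\in\mathcal{W}_+$ and $x\in L$. Then $x$ has corank $2$ and multiplicity $4$, and its local factor is isomorphic to $\mathbb{R}[t_1,t_2]/(t_1t_2,\,t_1^2-t_2^2)$. For $n=4$, the space $\Lambda_x$ of quadrics in $W$ that are singular at $x$ has dimension $2$, and every nonzero $e\in\Lambda_x$ restricts to the plane $K_x\subset\mathbb{R}^4/\mathbb{R}x$ as a quadratic form of signature $(1,1)$.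
\end{lemma}

The algebra in the lemma is that of the fiber over $0$ of the squaring map $t_1+it_2\mapsto(t_1+it_2)^2$ of the real plane.

\begin{proof}
Let $(A,\mathfrak{m})$ be the local factor at $x$, of embedding dimension $k\ge2$, and let $s$ be maximal with $\mathfrak{m}^s\ne0$. By Lemma~\ref{lem:tri}, $D|_A$ is nondegenerate of negative index $1$, so it has no isotropic plane. If $s=1$, then $\mathfrak{m}$ is isotropic of dimension $k\ge2$. If $s\ge3$, then $2(s-1)\ge s+1$, so $\mathfrak{m}^{s-1}$ is isotropic, and it has dimension at least $2$ because $\mathfrak{m}^{s-1}\supsetneq\mathfrak{m}^s\ne0$ by Nakayama's lemma. Hence $s=2$. The isotropic space $\mathfrak{m}^2$ is a line $\mathbb{R}\sigma$, and $\dim A=k+2$. Since $\sigma\mathfrak{m}=0$, the value $\lambda(\sigma)=0$ would put $\sigma$ in the radical of $D|_A$; so $\lambda(\sigma)\ne0$.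

Define a symmetric form $\beta$ on $\mathfrak{m}/\mathfrak{m}^2$ by $bc=\beta(b,c)\sigma$. The span of $1$ and $\sigma$ has Gram determinant $-\lambda(\sigma)^2<0$, hence signature $(1,1)$. Its orthogonal complement is therefore positive definite. It consists of the $b$ with $\lambda(b\sigma)=\lambda(b)=0$, so it equals $\mathfrak{m}\cap\ker\lambda$; this space maps isomorphically onto $\mathfrak{m}/\mathfrak{m}^2$, and $D=\lambda(\sigma)\beta$ on it. So $\beta$ is definite, and replacing $\sigma$ by $-\sigma$ if necessary, positive definite.

We have $k\le n-1\le3$. Suppose $k=3$, so $n=4$. Then $A=\mathcal{O}/I$ with $\mathcal{O}=\mathbb{R}[[t_1,t_2,t_3]]$, maximal ideal $\mathfrak{M}$, and $I$ generated by three elements, which lie in $\mathfrak{M}^2$ because $k=3$. From $\mathfrak{m}^3=0$ we get $\mathfrak{M}^3\subset I$, and $I/\mathfrak{M}^3$ is spanned by the three generators since $\mathfrak{M}I\subset\mathfrak{M}^3$. Thus $\dim\mathfrak{m}^2=\dim\mathfrak{M}^2/I\ge6-3$, contradicting $\dim\mathfrak{m}^2=1$. Hence $k=2$ and $m=4$. Lift a $\beta$-orthonormal basis to $t_1,t_2\in\mathfrak{m}$. Then $t_1t_2=0$ and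 $t_1^2=t_2^2=\sigma$, so $A$ is a quotient of $\mathbb{R}[t_1,t_2]/(t_1t_2,t_1^2-t_2^2)$, which has the basis $1,t_1,t_2,t_1^2$ and thus the same dimension.

Let $n=4$. The quadric $\sum c_iq_i$ is singular at $x$ when $c^T\operatorname{Jac}(x)=0$, and $\operatorname{Jac}(x)$ has rank $2$, so $\dim\Lambda_x=2$. The fiber is defined by $V=\{g\in W:g(x)=0\}=\Lambda_x\oplus\mathbb{R}g$, where $dg_x\ne0$, and $K_x=\ker dg_x/\mathbb{R}x$ by \eqref{eq:K}. Work in the chart $x+T$, $T$ a complement of $\mathbb{R}x$, and view $K=K_x$ inside $T$. The surface $g=0$ is parametrized near $x$ by $\kappa\mapsto x+\kappa+\psi(\kappa)$, $\kappa\in K$, with $\psi=O(|\kappa|^2)$. For $e\in\Lambda_x$ we have $e(x+v)=e(v)$, so $e$ restricts to the surface as $e(\kappa)+O(|\kappa|^3)$. Thus $A=\mathcal{O}/I$, where $\mathcal{O}$ is the ring of power series on $K$, and the image of $I$ in $\mathfrak{M}^2/\mathfrak{M}^3=\operatorname{Sym}^2K^*$ is spanned by the restrictions $e|_K$. This image is the kernel of the map $\operatorname{Sym}^2K^*\to\mathfrak{m}^2$. With $t_1,t_2$ the $\beta$-orthonormal basis of $K^*=\mathfrak{m}/\mathfrak{m}^2$,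 the kernel is the plane of forms $c_1(t_1^2-t_2^2)+2c_2t_1t_2$. So restriction maps $\Lambda_x$ isomorphically onto this plane, and a nonzero element of it has determinant $-c_1^2-c_2^2<0$.
\end{proof}

Proposition~\ref{prop:cover} needs $L$ to be finite. We use this consequence of the constant rank theorem:
\begin{equation}\label{eq:rank}
\begin{minipage}{0.85\textwidth}
\emph{if $Z\subset\mathbb{P}^{n-1}(\mathbb{C})$ is a connected locally closed complex submanifold, then $d(\varphi|_Z)$ is injective on a dense open subset of $Z$.}
\end{minipage}
\end{equation}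
Indeed, the rank is maximal, say equal to $r$, on a dense open subset; there the fibers of $\varphi|_Z$ have dimension $\dim Z-r$, and they are finite. For $n=3$, corank $2$ means $d\varphi=0$, so by \eqref{eq:rank} the algebraic set of complex points of corank $2$ contains no curve, and $L$ is finite. For $n=4$, \eqref{eq:rank} only excludes surfaces, and positivity is needed to exclude curves.

\begin{proposition}\label{prop:finite}
Let $n=4$ and $W\in\mathcal{W}_+$. Then $L$ is finite.
\end{proposition}

\begin{proof}
Suppose $L$ is infinite, and let $\mathcal{L}\subset\mathbb{P}^3(\mathbb{C})$ be the algebraic set of points of corank at least $2$. There $d\varphi$ has rank at most $1$, so by \eqref{eq:rank} the components of $\mathcal{L}$ have dimension at most $1$. Some irreducible curve $C\subset\mathcal{L}$ contains infinitely many real points; then $C\cap\bar C$ is infinite and $C=\bar C$. The real points of $C$ lie in $L$ and have corank exactly $2$ by Lemma~\ref{lem:corank}. Corank at least $3$ is a closed condition, so all but finitely many points of $C$ have corank $2$. Each such point has a pencil of quadrics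 in $W$ singular at it. We show that one quadric belongs to all these pencils, which makes $C$ a line; along a line, $W$ can be written down explicitly.

\emph{Step 1: some nonzero real $q_0\in W$ is singular along $C$.} Let $W_{\mathbb{C}}=W\otimes\mathbb{C}$. By \eqref{eq:rank} there is a holomorphic arc $x(t)\in\mathbb{C}^4\setminus0$, $t$ in a disc, parametrizing a piece of $C$, along which the corank is $2$ and $d\varphi(\dot x)\ne0$. Let $W_t\subset W_{\mathbb{C}}$ be the $3$-dimensional space of quadrics vanishing at $x(t)$, and $\Lambda_t\subset W_t$ the plane of quadrics singular at $x(t)$; it depends holomorphically on $t$. Write $e(\cdot,\cdot)$ for the bilinear form with $e(v,v)=e(v)$, so that $e\in\Lambda_t$ means $e(x,\cdot)=0$. The functional $\theta_t(g)=g(x,\dot x)$ on $W_t$ is nonzero by \eqref{eq:K}, since $d\varphi(\dot x)\ne0$, and it vanishes on $\Lambda_t$. So $\ker\theta_t=\Lambda_t$. For a holomorphic section $e=e_t$ of $\Lambda$, differentiating $e(x,\cdot)=0$ gives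
\begin{equation}\label{eq:diff}
\dot e(x,\cdot)=-e(\dot x,\cdot).
\end{equation}
Inserting $x$ gives $\dot e(x,x)=0$, so $\dot e\in W_t$; inserting $\dot x$ gives $\theta_t(\dot e)=-e(\dot x,\dot x)$. This singles out
\[
\mathcal{K}_t=\{e\in\Lambda_t:e(\dot x,\dot x)=0\},
\]
the kernel of a holomorphic family of functionals on $\Lambda_t$. After shrinking the disc it has constant dimension $1$ or $2$. Let $e$ be a section of $\mathcal{K}$. Then $\theta_t(\dot e)=0$, so $\dot e\in\Lambda_t$, and \eqref{eq:diff} gives $e(\dot x,\cdot)=0$. Differentiating $e(\dot x,\dot x)=0$ gives $\dot e(\dot x,\dot x)=-2e(\dot x,\ddot x)=0$. So $\dot e\in\mathcal{K}_t$. A subbundle stable under $d/dt$ is constant: if the columns of $E(t)$ are a frame and $\dot E=E\Gamma$, then the invertible solution of $\dot\Pi=-\Gamma\Pi$, $\Pi(0)=1$, makes the frame $E\Pi$ constant. Hence some nonzero $e\in W_{\mathbb{C}}$ is singular along the arc, and so along the irreducible curve $C$. As $C=\bar C$, the real and imaginary parts of $e$ are singular along $C$ too, and one of them is nonzero.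

\emph{Step 2: $C$ is a line.} At a real point $x\in C$ we have $q_0\in\Lambda_x$, so $q_0$ is indefinite of rank at least $2$ by Lemma~\ref{lem:corank}. Its singular locus is a projective space of dimension $3-\operatorname{rank}q_0$ containing $C$. So the rank is $2$ and $C$ is the singular line. In suitable real coordinates $(w_1,w_2,y_1,y_2)$, $q_0=y_1y_2$ and $C=\{y_1=y_2=0\}$.

\emph{Step 3: the quadrics of $W$ vanishing on $C$ are the multiples of $q_0$.} The restriction $W|_C$ is a space of binary quadratic forms without common zero, so it has dimension $2$ or $3$. Suppose it is a pencil. Its discriminant is a quadratic form on the pencil. It does not vanish identically, for otherwise two independent members would be squares $l_1^2,l_2^2$ of independent complex linear forms and $l_1^2+l_2^2$ would be a square. So at most two members have a double root, and there is a real $x\in C$ such that the member $r$ vanishing at $x$ has a second root $x'\ne x$, which is real. Every element of $W$ vanishing at $x$ restricts to a multiple of $r$, so $\varphi(x')=\varphi(x)$. Both points lie in $L$ and are nonreduced in the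 same real fiber, contradicting Lemma~\ref{lem:tri}. Hence $\dim W|_C=3$, and the kernel of restriction is $\mathbb{R}q_0$.

\emph{Step 4: normal form.} Choose $g_{11},g_{12},g_{22}\in W$ restricting to $w_1^2,w_1w_2,w_2^2$, and write
\[
g_{ij}=w_iw_j+w_1\mu_{ij}(y)+w_2\nu_{ij}(y)+r_{ij}(y)
\]
with linear forms $\mu_{ij},\nu_{ij}$ and quadratic forms $r_{ij}$. Let $x=(s_1,s_2,0,0)$ be a real point of $C$ and $G_x=s_2^2g_{11}-2s_1s_2g_{12}+s_1^2g_{22}$. The plane $\Lambda_x$ contains some $e\notin\mathbb{R}q_0$. The restriction $e|_C$ is nonzero with a double root at $x$, so $e|_C=c\,(s_2w_1-s_1w_2)^2=c\,G_x|_C$ with $c\neq0$. By Step 3, $e-cG_x\in\mathbb{R}q_0$, so $G_x$ is singular at $x$ and $\Lambda_x=\langle q_0,G_x\rangle$. The derivative of $G_x$ at $x$ in the $y$-directions vanishes: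
\[
s_2^2(s_1\mu_{11}+s_2\nu_{11})-2s_1s_2(s_1\mu_{12}+s_2\nu_{12})+s_1^2(s_1\mu_{22}+s_2\nu_{22})=0
\]
for all real $s_1,s_2$. The coefficients of $s_2^3$, $s_1s_2^2$, $s_1^2s_2$, $s_1^3$ give $\nu_{11}=0$, $\mu_{11}=2\nu_{12}$, $\nu_{22}=2\mu_{12}$, $\mu_{22}=0$. These are the mixed terms of the products of $w_1+\nu_{12}(y)$ and $w_2+\mu_{12}(y)$. Taking these two forms as new coordinates $w_1,w_2$, and subtracting multiples of $q_0$, we obtain
\[
g_{ij}=w_iw_j+r_{ij},\qquad r_{ij}=c_{ij}y_1^2+c'_{ij}y_2^2 .
\]

\emph{Step 5: contradiction.} At $x=(s_1,s_2,0,0)$ the differentials of all elements of $W$ are combinations of $dw_1,dw_2$, so $K_x$ is the $y$-plane. There $G_x$ restricts to $c(s)y_1^2+c'(s)y_2^2$, with $c(s)=s_2^2c_{11}-2s_1s_2c_{12}+s_1^2c_{22}$ and $c'(s)$ the same expression in the $c'_{ij}$. By Lemma~\ref{lem:corank}, $c(s)c'(s)<0$ for all real $s\neq0$. So both binary forms are definite, which means $\Delta=c_{11}c_{22}-c_{12}^2>0$ and $\Delta'=c'_{11}c'_{22}-c'^{\,2}_{12}>0$. The identities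
\[
w_1^2w_2^2-r_{11}r_{22}=w_2^2g_{11}-r_{11}g_{22},\qquad (w_1w_2)^2-r_{12}^2=(w_1w_2-r_{12})\,g_{12}
\]
show that $r_{11}r_{22}-r_{12}^2\in WH_2$. Since $y_1^2y_2^2=q_0^2\in WH_2$, we get $\Delta y_1^4+\Delta'y_2^4\in WH_2$, and so $\Delta\,\ell_W(y_1^4)+\Delta'\ell_W(y_2^4)=0$. Both values $\ell_W(y_i^4)=Q_{\ell_W}(y_i^2,y_i^2)$ are nonnegative, so they vanish, and $y_1^2\in\ker Q_{\ell_W}=W$. But $y_1^2$ vanishes on $C$ and is not a multiple of $y_1y_2$, contradicting Step 3.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:second}(c)]
Let $n=4$ and suppose $W\in\mathcal{W}_+$ has no totally real hyperplane. By Propositions~\ref{prop:finite} and~\ref{prop:cover}, $\mathbb{RP}^3\setminus F$ with $F$ finite has a connected covering with six sheets. Removing finitely many points from a $3$-manifold does not change the fundamental group, by van Kampen's theorem, because a punctured $3$-ball is simply connected. So $\pi_1(\mathbb{RP}^3\setminus F)$ has order $2$, a contradiction.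

Let $\ell$ be a separating extreme ray whose eight points are not all real. By Lemma~\ref{lem:kernel}, $\ell$ is a positive multiple of $\ell_W$ with $W\in\mathcal{W}_+$. It vanishes on $VH_2$ for a totally real hyperplane $V\subset W$, and Lemma~\ref{lem:B} writes it as a combination of evaluations at the eight real zeros of $V$.
\end{proof}

The argument breaks down for $n=3$ at one point: a punctured disc is not simply connected, and $\mathbb{RP}^2\setminus F$ has a free fundamental group when $F\neq\emptyset$.

\section{The sign of the Jacobian}\label{sec:jac}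

In the model of Section~\ref{sec:examples}, the coefficients of the representation are $1/g'(t_i)$, and a totally real fiber exists exactly when $g'$ changes sign. Part (b) is the same statement for $\varphi$.

\begin{proof}[Proof of Theorem~\ref{thm:second}(b)]
Suppose $W\in\mathcal{W}_+$ has no totally real hyperplane. The set $L$ is finite by Section~\ref{sec:corank}, so $\mathbb{RP}^{n-1}\setminus L$ is connected. Let $O_+$ and $O_-$ be the sets of its points near which $J_W\ge0$, respectively $J_W\le0$. They are open, and they cover by Lemma~\ref{lem:local}(2). They are disjoint: otherwise $J_W$ would vanish on an open subset of $\mathbb{R}^n$, hence identically, contradicting \eqref{eq:rank} for $Z=\mathbb{P}^{n-1}(\mathbb{C})$. So one of them is everything, and by continuity $J_W$ is semidefinite.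

Conversely, let $V=\langle q_1,\dots,q_{n-1}\rangle$ be totally real and $W=V\oplus\mathbb{R}q_n$. Use the coordinates and notation of Lemma~\ref{lem:EJ} with $g_i=q_i$; a linear change of coordinates multiplies $J_W$ by a constant. By Lemma~\ref{lem:B}, $\ell_W=\sum a_i\,\mathrm{ev}_{v_i}$. For $h\in H_d$ we have $0=\ell_W(q_nh)=\sum a_iq_n(v_i)h(v_i)$, so the vector $(a_iq_n(v_i))_i$ annihilates $U$. By Lemma~\ref{lem:EJ}, $a_iq_n(v_i)=\mu u_i$ for a constant $\mu$, and $\mu\ne0$ because $q_n(v_i)\neq0$ and $\ell_W\neq0$. Since $v_i$ has last coordinate $1$, replacing the last column of $\operatorname{Jac}(v_i)$ by $\operatorname{Jac}(v_i)v_i=d\,(0,\dots,0,q_n(v_i))^T$ does not change the determinant. Expanding along this column gives $J_W(v_i)=d\,q_n(v_i)/u_i$, hence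
\[
a_iJ_W(v_i)=\mu d\qquad\text{for all } i .
\]
By Lemma~\ref{lem:tri}(i) one $a_i$ is negative and the others are positive, so $J_W$ takes both signs.
\end{proof}

\section{Ternary sextics: six points and the icosahedron}\label{sec:ico}

We prove Theorem~\ref{thm:second}(d). Let $n=3$.

\subsection*{Counting the points of corank two}
Let $W\in\mathcal{W}_+$ have no totally real hyperplane. By (b), $J_W$ is semidefinite. The finite set $L$ consists of the real points with $d\varphi=0$; let $F=\varphi(L)$. By Lemmas~\ref{lem:tri} and~\ref{lem:corank}, the fiber over $y\in F$ has exactly one nonreduced point, of multiplicity $4$, and $9-4$ reduced real points. So $|L|=|F|$, and each $y\in F$ has six real preimages. By Proposition~\ref{prop:cover}, $\mathbb{RP}^2$ minus $6|F|$ points is a $7$-sheeted covering of $\mathbb{RP}^2$ minus $|F|$ points. The projective plane minus $k$ points has the homotopy type of a finite complex with Euler characteristic $1-k$, and the Euler characteristic is multiplicative in finite coverings. Hence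
\[
1-6|F|=7(1-|F|),\qquad\text{so}\qquad |L|=|F|=6 .
\]

\subsection*{The example}
A symmetric configuration of six points in $\mathbb{RP}^2$ is given by the six axes through opposite vertices of an icosahedron,
\begin{equation}\label{eq:six}
(0,1,\pm\tau),\qquad(\pm\tau,0,1),\qquad(1,\pm\tau,0).
\end{equation}
It is invariant under sign changes and under the cyclic substitution $x\to y\to z\to x$. Write $X=x^2$, $Y=y^2$, $Z=z^2$ and consider cubics adapted to these symmetries,
\[
q_1=x(X+\alpha Y+\gamma Z),\qquad q_2=y(Y+\alpha Z+\gamma X),\qquad q_3=z(Z+\alpha X+\gamma Y).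
\]
With $T_1=3X+\alpha Y+\gamma Z$, $T_2=\gamma X+3Y+\alpha Z$, $T_3=\alpha X+\gamma Y+3Z$,
\begin{equation}\label{eq:jacmat}
\operatorname{Jac}=\begin{pmatrix}T_1&2\alpha xy&2\gamma xz\\ 2\gamma xy&T_2&2\alpha yz\\ 2\alpha xz&2\gamma yz&T_3\end{pmatrix}.
\end{equation}
At $(0,1,\tau)$ this matrix is block diagonal. If the point is not a common zero of the $q_i$, the lower $2\times2$ block is nonzero by Euler's identity, so rank $1$ means $\alpha+\gamma\tau^2=0$ and $(3+\alpha\tau^2)(\gamma+3\tau^2)=4\alpha\gamma\tau^2$. Eliminating $\alpha$ gives $\tau^4\gamma^2-(\tau^6-1)\gamma+3\tau^2=0$. From $\tau^2=\tau+1$ we get $\tau^6-1=8\tau+4=4\tau^3$, so the roots have sum $4/\tau$ and product $3/\tau^2$; they are $1/\tau$ and $3/\tau$. For $\gamma=1/\tau$ we have $1+\alpha+\gamma=1-\tau+1/\tau=0$, and $(1,1,1)$ is a common zero. This leaves the cubics of Theorem~\ref{thm:second}(d):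
\[
\alpha=-3\tau,\qquad\gamma=3/\tau=3(\tau-1),
\]
with $\alpha\gamma=-9$, $\alpha+\gamma=-3$, and $\alpha^3+\gamma^3=(-3)^3-3(-9)(-3)=-108$. Let $W=\langle q_1,q_2,q_3\rangle$.

\subsection*{$W$ has no common zero}
Let $(x,y,z)\in\mathbb{C}^3\setminus0$ be a common zero. If $xyz\ne0$, then $(X,Y,Z)$ lies in the kernel of the circulant matrix with first row $(1,\alpha,\gamma)$. Its eigenvalues are $1+\alpha\omega+\gamma\omega^2$ with $\omega^3=1$. This number is $-2$ for $\omega=1$ and has real part $1-\frac{\alpha+\gamma}{2}=\frac52$ otherwise, so $X=Y=Z=0$, a contradiction. If $x=0$ and $yz\ne0$, then $Y=-\alpha Z$ and $Z=-\gamma Y$, so $Y=\alpha\gamma Y=-9Y$, a contradiction. If $x=y=0$, then $q_3=z^3\ne0$. The remaining cases follow by cyclic symmetry, so $W\in\mathcal{W}$.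

\subsection*{$W$ lies in $\mathcal{W}_+$}
Define $\ell$ to be $0$ on sextic monomials with an odd exponent, and
\[
\begin{aligned}
&\ell(X^3)=\ell(Y^3)=\ell(Z^3)=\mathsf{A}=45, &\quad& \ell(X^2Y)=\ell(Y^2Z)=\ell(Z^2X)=\mathsf{B}=6+3\tau,\\
&\ell(XYZ)=\mathsf{E}=5, && \ell(XY^2)=\ell(YZ^2)=\ell(ZX^2)=\mathsf{C}=9-3\tau .
\end{aligned}
\]
This functional is cyclically invariant. For a cubic monomial $h$, $\ell(q_1h)=0$ by parity unless $h\in\{x^3,xy^2,xz^2\}$, and with $\tau^2=\tau+1$,
\[
\begin{aligned}
\ell(q_1x^3)&=\mathsf{A}+\alpha\mathsf{B}+\gamma\mathsf{C}=45-(27\tau+9)+(27\tau-36)=0,\\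
\ell(q_1xy^2)&=\mathsf{B}+\alpha\mathsf{C}+\gamma\mathsf{E}=(6+3\tau)+(9-18\tau)+(15\tau-15)=0,\\
\ell(q_1xz^2)&=\mathsf{C}+\alpha\mathsf{E}+\gamma\mathsf{B}=(9-3\tau)-15\tau+(18\tau-9)=0 .
\end{aligned}
\]
By cyclic symmetry $\ell$ vanishes on $WH_3$, so $\ell=\ell_W$ up to scale. By parity $Q_\ell$ is block diagonal, with the block $(\mathsf{E})$ on $xyz$ and the block
\[
\begin{pmatrix}\mathsf{A}&\mathsf{B}&\mathsf{C}\\ \mathsf{B}&\mathsf{C}&\mathsf{E}\\ \mathsf{C}&\mathsf{E}&\mathsf{B}\end{pmatrix}
\]
on $x^3,xy^2,xz^2$ and on the two cyclic images of this triple. The three identities say that $(1,\alpha,\gamma)$ is in the kernel. The lower right $2\times2$ block is positive definite, since $\mathsf{C}>0$ and $\mathsf{B}\mathsf{C}-\mathsf{E}^2=(54+9\tau-9\tau^2)-25=20$. Every vector is a multiple of $(1,\alpha,\gamma)$ plus a vector with first coordinate $0$, so the block is psd. Hence $\ell\in\Sigma^*_{3,6}$ and $W\in\mathcal{W}_+$.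

\subsection*{$J_W$ is semidefinite}
Expanding the determinant of \eqref{eq:jacmat},
\[
J_W=T_1T_2T_3+8(\alpha^3+\gamma^3)XYZ-4\alpha\gamma\,(YZ\,T_1+XZ\,T_2+XY\,T_3).
\]
All three terms are cyclically invariant, so it suffices to list the coefficients of $X^3$, $X^2Y$, $XY^2$ and $XYZ$. Using $\alpha\gamma=-9$, the coefficients in $T_1T_2T_3$ are
\[
3\alpha\gamma=-27,\qquad 3\gamma^2+9\alpha+\alpha^2\gamma=3\gamma^2,\qquad 3\alpha^2+9\gamma+\alpha\gamma^2=3\alpha^2,
\]
and $27+\alpha^3+\gamma^3+9\alpha\gamma=-162$. The second term contributes $-864$ to $XYZ$. The third, with $-4\alpha\gamma=36$, contributes $0$, $36\alpha$, $36\gamma$ and $36\cdot9=324$. With $\tau^{-2}=2-\tau$, the coefficients of $J_W$ are $-27$,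
\[
3\gamma^2+36\alpha=27(\tau^{-2}-4\tau)=-27(5\tau-2),\qquad 3\alpha^2+36\gamma=27(\tau^2+4\tau-4)=27(5\tau-3),
\]
and $-162-864+324=-27\cdot26$. So $J_W=-27\Phi$, where, with cyclic sums,
\[
\Phi=\sum X^3+(5\tau-2)\sum X^2Y-(5\tau-3)\sum XY^2+26\,XYZ .
\]
Now
\[
Z(Z-\tau^2Y-\tau^{-2}X)^2=Z^3+\tau^4Y^2Z-2\tau^{-2}Z^2X+\tau^{-4}ZX^2-2\tau^2YZ^2+2XYZ .
\]
In the cyclic sum of this expression, $\sum X^2Y$ has coefficient $\tau^4-2\tau^{-2}=(3\tau+2)-(4-2\tau)=5\tau-2$, $\sum XY^2$ has coefficient $\tau^{-4}-2\tau^2=(5-3\tau)-(2\tau+2)=3-5\tau$, and $XYZ$ has coefficient $6$. Therefore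
\[
\Phi=\sum_{\mathrm{cyc}}z^2\big(z^2-\tau^2y^2-\tau^{-2}x^2\big)^2+20\,x^2y^2z^2\ \ge0 .
\]
So $J_W$ is semidefinite, and by (b) $W$ has no totally real hyperplane. At a real zero of $\Phi$ we have $xyz=0$, and for $x=0$ the sum is $z^2(Z-\tau^2Y)^2+y^2(Y-\tau^{-2}Z)^2$, which vanishes exactly for $Z=\tau^2Y$. Thus the real zeros of $J_W$ are the six points \eqref{eq:six}, and they are the six points of $L$.

\subsection*{The ray and its representations}
Suppose $\ell=\sum a_i\,\mathrm{ev}_{v_i}$, where the $v_i$ are the nine intersection points of two real cubics $q_1',q_2'$ meeting transversally. Then $\ell(q_j'h)=0$ for all $h\in H_3$, so $q_1',q_2'\in\ker Q_\ell=W$. They span a hyperplane of $W$, which is not totally real, so the $v_i$ are not all real. On the other hand, let $y\in\mathbb{RP}^2\setminus\varphi(L)$. A nonreduced point of its fiber would be a real zero of $J_W$, so the fiber is of type (ii) in Lemma~\ref{lem:tri}, and Lemma~\ref{lem:B} represents $\ell$ by seven real points and one conjugate pair, as in Theorem~\ref{thm:B}.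

Finally, $q_1^2+q_2^2+q_3^2$ is positive on the unit sphere, so $p=q_1^2+q_2^2+q_3^2-\varepsilon(x^2+y^2+z^2)^3$ is nonnegative for small $\varepsilon>0$. We have $\ell(q_1^2+q_2^2+q_3^2)=0$ and
\[
\ell\big((X+Y+Z)^3\big)=3\mathsf{A}+9\mathsf{B}+9\mathsf{C}+6\mathsf{E}=300>0 ,
\]
so $\ell(p)<0$ and $p\notin\Sigma_{3,6}$. By Lemma~\ref{lem:open}, $\ell$ spans an extreme ray, so it is a separating extreme ray for $p$. This completes the proof of Theorem~\ref{thm:second}(d). \qed

\begin{thebibliography}{9}

\bibitem{GH}
Griffiths and Harris, \emph{Principles of Algebraic Geometry}.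

\bibitem{IdW}
Sadik Iliman and Timo de Wolff, \emph{Separating inequalities for nonnegative polynomials that are not sums of squares}, arXiv:1201.4061 (2012).

\end{thebibliography}
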